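# Geodesic connectivity and residual functions in the Cegrell class $\mathcal E$

## 1. Two failing implications for $n\ge 2$, and an equivalence for $n=1$

All notation in the two theorems is defined in Section 2. For now: $\mathcal{PSH}^-(\Omega)$ is the set of non-positive plurisubharmonic (psh) functions on $\Omega$, $\mathcal E(\Omega)$ is a Cegrell class inside it, $g_u$ is the residual function of $u$, and $u_0\sim u_1$ means that $u_0$ and $u_1$ can be connected by a plurisubharmonic geodesic. The statement under discussion, for a bounded hyperconvex domain $\Omega\subset\mathbb C^n$, is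
$$u_0\sim u_1\iff g_{u_0}=g_{u_1}\qquad\text{for all }u_0,u_1\in\mathcal E(\Omega). \tag{1}$$
It is stated as an open conjecture in Per Åhag, Rafał Czyż, Chinh H. Lu, Alexander Rashkovskii, "Geodesic connectivity and rooftop envelopes in the Cegrell classes", arXiv:2405.04384 (2024).

To state the first theorem, let
$$D=\{(x,y)\in\mathbb R^2:\ y^2<x<1\},\qquad \Omega=\{(w_1,w_2)\in(\mathbb C^*)^2:\ (\log|w_1|,\log|w_2|)\in D\},$$
write $x=\log|w_1|$, $y=\log|w_2|$ on $\Omega$, and put
$$K=-1+\max\Big(\frac{y^2}{x},\,x\Big),\qquad \sigma(w_1,w_2)=(w_1,1/w_2).$$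
We shall check that $\Omega$ is a bounded hyperconvex domain, that $K$ is continuous psh on $\Omega$ with $-1<K<0$, and that $\sigma$ is an automorphism of $\Omega$.

**Theorem 1.** There is a continuous $u\in\mathcal{PSH}^-(\Omega)\cap\mathcal E(\Omega)$ with $g_u=K$, and for this $u$:

1. $u\sim K$, but $g_u=K\neq 0=g_K$. So "only if" fails in (1); moreover $g_{g_u}\ne g_u$.
2. $g_u=g_{u\circ\sigma}=K$, but $u\not\sim u\circ\sigma$. So "if" fails in (1).
3. $\sim$ is not transitive: $u\sim K\sim 0$, but $u\not\sim 0$.

The same holds in $\Omega\times\mathbb D^{n-2}$ for every $n\ge3$.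

**Theorem 2.** For every bounded hyperconvex $\Omega\subset\mathbb C^n$, (1) holds on $\mathcal E(\Omega)$ if and only if $\sim$ is transitive on $\mathcal E(\Omega)$. For $n=1$ this is the case, so (1) holds for $n=1$.

Together: the conjecture is false, in both directions, for every $n\ge2$ (on a suitable domain, already for continuous functions), and it is true for $n=1$.

In plain words, a geodesic is a path $t\mapsto u_t$ of psh functions which is itself psh in $(z,\zeta)$ with $t=\log|\zeta|$; the path with prescribed end data always exists as an upper envelope, but it may fail to reach its end data. The residual $g_u$ is what is left of $u$ after adding a huge constant and cutting at $0$: only the strongest singularities of $u$, inside $\Omega$ or at $\partial\Omega$, survive. The conjecture says that these surviving singularities are exactly what decides whether the path arrives. Theorem 1 says that in dimension at least two "surviving singularities" are subtler than $g_u$ can see; and Theorem 2 says that the trouble is precisely a failure of transitivity.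

## 2. Envelopes, residuals, Cegrell classes, geodesics

Throughout, functions in $\mathcal{PSH}^-$ are assumed $\not\equiv-\infty$. A bounded domain is hyperconvex if it carries a negative continuous psh function $\rho$ with $\{\rho<-c\}\Subset\Omega$ for every $c>0$; in the unit disc $\mathbb D$ take $\rho=|z|^2-1$.

**Definition (rooftop envelopes, residual).** For $f,g:\Omega\to[-\infty,+\infty)$,
$$P(f,g)=\Big(\sup\{w\in\mathcal{PSH}(\Omega):w\le\min(f,g)\}\Big)^*,$$
where $^*$ is upper semicontinuous (usc) regularization. For $u,v\in\mathcal{PSH}^-(\Omega)$,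
$$P[u](v)=\Big(\lim_{C\to+\infty}P(u+C,v)\Big)^*,\qquad g_u=P[u](0).$$

Two textbook facts make these objects manageable. The supremum of a family of psh functions, locally bounded above, equals its usc regularization almost everywhere, and that regularization is psh. And if $f,g$ are psh with $f\le g$ a.e., then $f\le g$ everywhere. Let $u,v\in\mathcal{PSH}^-$ and $C\ge0$. Then $P(u+C,v)$ is psh; it is $\le u+C$ and $\le v$ a.e., hence everywhere; and since $u+v\le\min(u+C,v)$,
$$u+v\le P(u+C,v)\le\min(u+C,v). \tag{2}$$
It increases with $C$. So $P[u](v)$ is psh, $P[u](v)\le v$, and $P[u](v)=\lim_CP(u+C,v)$ a.e. Also $u\le g_u\le0$, because $u$ competes in $P(u+C,0)$.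

**Definition (Cegrell classes).** $\mathcal E_0$ is the set of bounded $\varphi\in\mathcal{PSH}^-(\Omega)$ with $\lim_{z\to\partial\Omega}\varphi(z)=0$ and $\int_\Omega(dd^c\varphi)^n<\infty$. $\mathcal E$ is the set of $u\in\mathcal{PSH}^-(\Omega)$ such that every $z_0\in\Omega$ has a neighbourhood $V$ and a sequence $\varphi_j\in\mathcal E_0$ decreasing to $u$ on $V$ with $\sup_j\int_\Omega(dd^c\varphi_j)^n<\infty$.

In $\mathbb D$, the functions $\max(\log|z|,-j)$ lie in $\mathcal E_0$, have the same total mass for all $j\ge1$, and decrease to $\log|z|$; so $\log|z|\in\mathcal E(\mathbb D)$.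

We need two facts. First, every *locally bounded* $u\in\mathcal{PSH}^-$ is in $\mathcal E$. Given $V\Subset\Omega$, take $0\ne\psi\in\mathcal E_0$; by the maximum principle $\psi<0$, so $\sup_V\psi<0$ and there is $M$ with $M\psi<u$ on $V$. Then $\max(u,M\psi)\in\mathcal E_0$ (Cegrell, Acta Math. 180 (1998)) and it equals $u$ on $V$; use the constant sequence. Second, $\mathcal E$ contains every negative psh function that lies above an element of $\mathcal E$ (Cegrell, Ann. Inst. Fourier 54 (2004)). In particular $g_u\in\mathcal E$ if $u\in\mathcal E$.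

**Definition (capacity).** The Bedford–Taylor capacity of a Borel set $E\subset\Omega$ is $\mathrm{Cap}(E)=\sup\int_E(dd^c\varphi)^n$ over psh $\varphi$ on $\Omega$ with $0\le\varphi\le1$. We say $f_t\to f$ in capacity if $\mathrm{Cap}(Q\cap\{|f_t-f|>\epsilon\})\to0$ for every compact $Q\subset\Omega$ and $\epsilon>0$.

From Bedford–Taylor (Acta Math. 149 (1982)) we use: capacity is countably subadditive; psh functions are quasicontinuous (continuous off open sets of arbitrarily small capacity); if $p_j$ are psh and increase to a function locally bounded above, then $\{\sup p_j<(\sup p_j)^*\}$ is pluripolar; pluripolar sets have zero outer capacity. Testing with $\varphi=|z-z_0|^2/R^2$, where $z_0\in\Omega$ and $R$ is the diameter of $\Omega$, shows that Lebesgue measure is at most a constant times capacity; so convergence in capacity implies a.e. convergence along a sequence. One consequence: if $u\in\mathcal{PSH}^-$, then $\mathrm{Cap}(Q\cap\{u<-s\})\to0$ as $s\to\infty$. Indeed there is an open $G\supset\{u=-\infty\}$ of capacity $<\eta$ off which $u$ is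 continuous and finite, hence bounded on the compact set $Q\setminus G$.

**Definition (geodesics, in the sense of Berndtsson and Rashkovskii).** Let $A=\{\zeta\in\mathbb C:1<|\zeta|<e\}$ and $u_0,u_1\in\mathcal{PSH}^-(\Omega)$. A curve $v_t$, $0<t<1$, is a subgeodesic for $u_0,u_1$ if $v(z,\zeta)=v_{\log|\zeta|}(z)$ is psh and non-positive on $\Omega\times A$ and $\limsup_{t\to j}v_t\le u_j$ pointwise for $j=0,1$. The geodesic $u_t$ is the upper envelope of all subgeodesics. We write $u_0\sim u_1$, and say that they can be connected by a plurisubharmonic geodesic, if $u_t\to u_j$ in capacity as $t\to j$, for $j=0,1$.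

The smallest example: $u_0=-1$, $u_1=0$. For fixed $z$ a subgeodesic is convex in $t$, so $v_t\le t-1$; and $t-1$ is a subgeodesic. So $u_t=t-1$, and $-1\sim0$.

## 3. Residuals computed by hand in the disc

*Bounded functions.* If $u\ge-M$ on any $\Omega$, then $\min(u+M,0)=0$, so $P(u+M,0)=0$ and
$$u\ \text{bounded}\implies g_u=0. \tag{3}$$

*An interior pole.* Let $u=\log|z|$ on $\mathbb D$. If $w\le\min(\log|z|+C,0)$ is subharmonic, then $w-\log|z|$ is subharmonic on $\mathbb D\setminus\{0\}$ and bounded above by $C$, so it extends across $0$; its boundary limsup is $\le0$, so $w\le\log|z|$. Hence $P(u+C,0)=\log|z|$ for all $C\ge0$ and $g_u=u$.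

*A boundary pole.* Let $u=-\frac{1-|z|^2}{|1-z|^2}$, minus a Poisson kernel. It is locally bounded, so it is in $\mathcal E(\mathbb D)$. If $w\le\min(u+C,0)$, then $w-u$ is subharmonic, bounded above by $C$, with limsup $\le0$ at every boundary point except $1$. One boundary point does not matter in the maximum principle for functions bounded above, so $w\le u$, and $g_u=u$.

*A milder boundary singularity.* Let $u=\log|1-z|-\log2$, which is minus the Poisson integral of $f(\theta)=\log2-\log|1-e^{i\theta}|\ge0$. Let $h_C$ be minus the Poisson integral of $(f-C)^+$. Then $h_C\le0$ and $h_C\le u+C$, so $h_C\le P(u+C,0)$. Since $h_C\to0$ as $C\to\infty$, $g_u=0$.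

In all these examples $g_{g_u}=g_u$. Keep an eye on this: by (3), it would break at once if some $g_u$ were bounded and non-zero.

## 4. Geodesic connectivity in terms of rooftop envelopes

This section removes geodesics from the problem. Here $\Omega\subset\mathbb C^n$ is any bounded hyperconvex domain.

**Lemma 1.** If $p_j\in\mathcal{PSH}(\Omega)$ increase and $p=(\sup p_j)^*$ is psh, $p_1\not\equiv-\infty$, then $p_j\to p$ in capacity.

*Proof.* Let $\eta>0$ and let $Q$ be compact. The set $\{\sup p_j<p\}\cup\{p_1=-\infty\}$ is pluripolar, so it lies in open sets of arbitrarily small capacity. Adding to such a set, for each of the countably many functions $p_j,p$, an open set of very small capacity off which the function is continuous, we get an open $G$ with $\mathrm{Cap}(G)<\eta$ that contains that pluripolar set and off which all $p_j$ and $p$ are continuous. On the compact set $Q\setminus G$ the finite continuous functions $p_j$ increase to the continuous function $p$, so by Dini the convergence is uniform. Thus $Q\cap\{p-p_j>\epsilon\}\subset G$ for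 $j$ large. $\square$

**Proposition 1.** For $u_0,u_1\in\mathcal{PSH}^-(\Omega)$: $u_0\sim u_1$ if and only if $P[u_0](u_1)=u_1$ and $P[u_1](u_0)=u_0$.

*Proof.* Replacing $\zeta$ by $e/\zeta$ exchanges the two ends ($t\mapsto1-t$). So it suffices to show that $u_t\to u_1$ in capacity as $t\to1$ if and only if $P[u_0](u_1)=u_1$.

**Step 1: an upper bound for the geodesic, and its plurisubharmonicity.** Let $v$ be a subgeodesic. For fixed $z$, the function $\zeta\mapsto v_{\log|\zeta|}(z)$ is radial and subharmonic or $\equiv-\infty$, so $t\mapsto v_t(z)$ is convex or $\equiv-\infty$. With the end conditions,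
$$v_t\le(1-t)u_0+tu_1. \tag{4}$$
(If $u_0(z)=-\infty$ or $u_1(z)=-\infty$, then $v_t(z)\equiv-\infty$, since a finite convex function on $(0,1)$ does not tend to $-\infty$ at an end; so (4) holds there too.) The right side of (4) is usc on $\Omega\times A$, being built from non-positive usc functions with positive continuous coefficients. So the usc regularization of the envelope of all subgeodesics satisfies (4). This regularization is psh, non-positive and invariant under rotations of $\zeta$. By (4) its limsup as $t\to j$ is $\le u_j$: this is clear where $u_0,u_1$ are both finite, and elsewhere the function is $-\infty$ for all $t$. Hence it is itself a subgeodesic. So $u_t$ is psh on $\Omega\times A$ and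
$$u_t\le(1-t)u_0+tu_1. \tag{5}$$

**Step 2: the envelope condition makes the geodesic arrive at $u_1$.** Assume $P[u_0](u_1)=u_1$, and put $p_C=P(u_0+C,u_1)$. The curve $p_C-C(1-t)$ is a subgeodesic: it is psh in $(z,\zeta)$ because $\log|\zeta|$ is pluriharmonic, it is $\le0$, it tends to $p_C-C\le u_0$ at $t=0$ and to $p_C\le u_1$ at $t=1$. So $u_t\ge p_C-C(1-t)$. By (5) and $u_0\le0$, also $u_t\le tu_1$. Off a pluripolar set,
$$-(u_1-p_C)-C(1-t)\le u_t-u_1\le(1-t)|u_1| .$$
Let $Q$ be compact and $\epsilon,\eta>0$. By Lemma 1, $p_C\to u_1$ in capacity along integers $C$; choose $C$ with $\mathrm{Cap}(Q\cap\{u_1-p_C>\epsilon/2\})<\eta$. For $t$ close to $1$ we have $C(1-t)<\epsilon/2$ and $\mathrm{Cap}(Q\cap\{|u_1|>\epsilon/(1-t)\})<\eta$. So $\mathrm{Cap}(Q\cap\{|u_t-u_1|>\epsilon\})<2\eta$ for $t$ close to $1$.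

**Step 3: arrival at $u_1$ forces the envelope condition.** For $C>0$ let
$$q_C=\inf_{0<t<1}\big(u_t+C(1-t)\big).$$
By Kiselman's minimum principle (applied in the variable $\log\zeta$, on whose real part alone the function depends), $q_C$ is psh or $\equiv-\infty$. At a point where $u_0,u_1$ are finite, let $t\to0$ and $t\to1$ in (5): we get $q_C\le u_0+C$ and $q_C\le u_1$. This holds off a pluripolar set, hence everywhere, so
$$q_C\le P(u_0+C,u_1)\le P[u_0](u_1). \tag{6}$$
Now fix $z$ with $u_0(z)+u_1(z)>-\infty$. The curve constantly equal to $P(u_0,u_1)$ is a subgeodesic, so by (2) $u_t(z)\ge u_0(z)+u_1(z)$. The convex function $t\mapsto u_t(z)$ is therefore finite and bounded, and it has a limit $L(z)$ as $t\to1$. For $\delta\in(0,1)$, splitting the infimum at $t=1-\delta$,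
$$q_C(z)\ge\min\Big\{u_0(z)+u_1(z)+C\delta,\ \inf_{t>1-\delta}u_t(z)\Big\}.$$
Let $C\to\infty$, then $\delta\to0$; with (6),
$$L(z)\le P[u_0](u_1)(z). \tag{7}$$
So far we have not used convergence. If $u_t\to u_1$ in capacity as $t\to1$, then $u_{t_i}\to u_1$ a.e. along a sequence $t_i\to1$, so $L=u_1$ a.e. Then $u_1\le P[u_0](u_1)\le u_1$ a.e., hence everywhere. $\square$

*Example.* In $\mathbb D$ let $u_0=\log|z|$, $u_1=0$. By Section 3, $P[u_0](0)=\log|z|\neq0$, so $\log|z|\not\sim0$. We can even see the path: by (7), for $z\ne0$, $L(z)\le\log|z|$, so by convexity $u_t(z)\le(1-t)\log|z|+tL(z)\le\log|z|$. The constant curve $\log|z|$ is a subgeodesic. So $u_t=\log|z|$ for all $t$: the path starts correctly and never moves.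

**Proposition 2.** $u\sim g_u$ for every $u\in\mathcal{PSH}^-$.

*Proof.* Since $P(u+C,0)\le\min(u+C,g_u)$, it competes in $P(u+C,g_u)$, so $P(u+C,g_u)\ge P(u+C,0)$ and, letting $C\to\infty$, $P[u](g_u)\ge g_u$. The other inequality is general, so $P[u](g_u)=g_u$. Since $u\le g_u$, the function $u$ competes in $P(g_u+C,u)$ for $C\ge0$, so $P(g_u+C,u)=u$ and $P[g_u](u)=u$. Apply Proposition 1. $\square$

## 5. Transitivity of $\sim$, and an attempt to chain envelopes

**Proof of the equivalence in Theorem 2.** Equality of residuals is a transitive relation, so if (1) holds, $\sim$ is transitive on $\mathcal E$. Conversely let $\sim$ be transitive on $\mathcal E$; recall that $g_u\in\mathcal E$ when $u\in\mathcal E$, and that $\sim$ is symmetric by Proposition 1.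

If $g_{u_0}=g_{u_1}=g$, then $u_0\sim g\sim u_1$ by Proposition 2, so $u_0\sim u_1$.

If $u_0\sim u_1$, then $u_0\sim u_1\sim g_{u_1}$ gives $u_0\sim g_{u_1}$. By Proposition 1,
$$g_{u_1}=P[u_0](g_{u_1})\le P[u_0](0)=g_{u_0},$$
and by symmetry $g_{u_0}=g_{u_1}$. $\square$

So everything hinges on the implication
$$P[u](v)=v,\quad P[v](w)=w\quad\Longrightarrow\quad P[u](w)=w. \tag{8}$$
The natural attempt is to chain. Put $p_C=P(u+C,v)$, which increases to $v$ a.e., and $r_{C'}=P(v+C',w)$, which increases to $w$ a.e. Then $h=P(p_C+C',w)$ satisfies $h\le u+C+C'$ and $h\le w$, so $h\le P[u](w)$. One would like $h\to r_{C'}$ as $C\to\infty$. This does follow if the error $v-p_C$ is dominated by a small *psh* error, that is, if $v+q\le p_C$ with $q\le0$ psh and close to $0$: then $r_{C'}+q\le v+C'+q\le p_C+C'$, and $r_{C'}+q\le w$, so $h\ge r_{C'}+q$. But we only know that $v-p_C\to0$ a.e. and in capacity, and the envelope $P(\,\cdot\,,w)$ need not be continuous along increasing sequences. In dimension one we shall produce such $q$ (Section 11). In dimension two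 there is no way to do so, and here is what a failure looks like in its purest form. Take $w=0$ and $v=g_u$. By Proposition 2, $P[u](v)=v$. If $v=g_u$ is *bounded*, then $P[v](0)=0$ by (3). But $P[u](0)=v$. Hence:

*any $u\in\mathcal E$ for which $g_u$ is bounded and not identically zero violates* (8).

This is the target: find $u$ with $g_u=K$, where $K$ is bounded and $\ne0$. For such a $u$ the chaining attempt stops visibly: with $p_C=P(u+C,K)$ we have $P(p_C+1,0)\le P(u+C+1,0)\le K$ for every $C$, although $p_C+1$ increases a.e. to $K+1\ge0$ and $P(K+1,0)=0$.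

## 6. The parabolic domain, its gauge, and one divisor

**The domain.** $D$ is convex, open and bounded ($0<x<1$, $|y|<1$), so $\Omega$ is a bounded Reinhardt domain in $(\mathbb C^*)^2$. Recall the textbook fact: on a Reinhardt domain in $(\mathbb C^*)^2$ over a convex set, a rotation-invariant function that is not identically $-\infty$ is psh if and only if it is a convex function of $(x,y)=(\log|w_1|,\log|w_2|)$. The function $\max(y^2-x,x-1)$ is convex and negative on $D$, and its set $\{<-c\}$ lies over a subset of the compact set $\{y^2\le x-c,\ x\le1-c\}\subset D$. So $\Omega$ is hyperconvex. Since $D$ is symmetric in $y$, $\sigma$ is an automorphism. For $p\in D$, "over $p$" means on the torus $\{w:(\log|w_1|,\log|w_2|)=p\}$.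

**What $K$ is.** The origin is a boundary point of $D$, and for $q=(x,y)\in D$ and $s>0$,
$$q/s\in D\iff \frac{y^2}{x}<s\ \text{ and }\ x<s\iff s>\max\Big(\frac{y^2}x,x\Big)=1+K(q). \tag{9}$$
So $1+K$ is the gauge of $D$ seen from its boundary point $0$, and $K$ is a cone with vertex value $-1$ at the origin that rises linearly along each ray to the value $0$ where the ray leaves $D$. Since $y^2/x$ is convex for $x>0$, $K$ is convex; it is continuous, and $-1<K<0$ on $D$. So $K$ is continuous psh on $\Omega$.

Moreover $K$ bounds from above every convex function $h\le0$ on $D$ whose value "at the origin" is $-1$, in the sense that $h(e_k)\to-1$ along some $e_k\to0$. For $1+K(q)<s<1$, write $q=(1-s)e_k+sq_k'$ with $q_k'\to q/s\in D$; then $h(q)\le(1-s)h(e_k)+s\cdot0\to-(1-s)$, and we let $s\downarrow1+K(q)$. So to get $g_u\le K$ we must force the envelope down to $-1$ at the boundary torus over the origin, even though a large constant $C$ is added to $u$.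

**Rotation-invariant $u$ cannot do this.** If $u\in\mathcal{PSH}^-(\Omega)$ is rotation-invariant, it is a finite convex function on the bounded set $D$; it has an affine minorant, so it is bounded below, and $g_u=0$ by (3). Hence the deep parts of $u$ must be hidden inside the tori.

**One divisor.** The tool for this is a divisor. Let $\ell=2my-m^2x$, with $m,N$ positive integers, and
$$F=1-w_2^{2Nm}w_1^{-Nm^2},\qquad a=\tfrac1N\log|F|.$$
Since $|w_2^{2Nm}w_1^{-Nm^2}|=e^{N\ell}$, away from $\{\ell=0\}$ and for $N$ large $a$ is close to $\ell^+=\max(\ell,0)$: quantitatively, where $|\ell|\ge s_0$ we have $a\ge\ell^+-\eta$ with $\eta=-\frac1N\log(1-e^{-Ns_0})$. Suppose $\varphi\le0$ is psh on $\Omega$ and $\varphi\le a+C$. Then $\varphi-a$ is psh off $\{F=0\}$ and bounded above by $C$, so it extends to a psh function on $\Omega$: *we may divide by $F$*. Let $X(p)$ be the maximum of $\varphi-a$ over the torus over $p$; it is convex. Where $|\ell|\ge s_0$, $\varphi\le0$ gives $X\le-\ell^++\eta$, whatever $C$ is. So at a point of $D$ where $\ell$ is nearly $1$,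 $X$ is at most about $-1$; convexity carries this bound to the points where $\ell<0$, and there $\varphi\le X+a$ with $a\approx0$ from above. A constraint that lives on a thin set has pushed $\varphi$ down on whole tori, independently of $C$.

**Why the parabola.** With $r=\sqrt x$ we have $|y|<r$ on $D$, so with $t=mr$,
$$\ell=2my-m^2x\le2t-t^2. \tag{10}$$
So $\ell\le1$ on $D$ (the line $\ell=1$ is tangent to the parabola at $(m^{-2},m^{-1})$), and $\ell\le0$ as soon as $mr\ge2$. As $m\to\infty$, the function $\ell^+$ keeps supremum $1$ but lives closer and closer to the origin.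

**What remains to be repaired.** A single $a$ is $-\infty$ on a hypersurface inside $\Omega$, and its pushing point is not at the origin. So we use infinitely many divisors, with $m_k\to\infty$ very sparse, and cut each $a_k$ at a finite depth $-\lambda_k$, where $\lambda_k\to\infty$. After cutting, $\varphi\le a_k+C$ is available only where $a_k>-\lambda_k$. We shall therefore subtract $(1-\varepsilon)a_k$ instead of $a_k$, which leaves just enough room to glue, and $\varepsilon\to0$ because $\lambda_k\to\infty$.

## 7. The function $u$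

For $k\ge1$ put
$$m_k=10^{k^2},\qquad N_k=100\cdot2^k,\qquad\lambda_k=k,$$
$$\ell_k=2m_ky-m_k^2x,\quad F_k=1-w_2^{2N_km_k}w_1^{-N_km_k^2},\quad a_k=\tfrac1{N_k}\log|F_k|,\quad S_k=\max(a_k,-\lambda_k).$$
For instance $\ell_1=20y-100x$ and $F_1=1-w_2^{4000}w_1^{-20000}$. Since $|F_k|\le1+e^{N_k\ell_k}$ and $1+e^{N\ell}\le2e^{N\ell^+}$,
$$a_k\le\ell_k^++\tfrac{\log2}{N_k},\qquad S_k\le\ell_k^++\tfrac{\log2}{N_k}. \tag{11}$$

**Step 1: upper bounds for tails of the sum.** The purpose is to see that the bumps $\ell_k^+$, each of height up to $1$, do not pile up. Fix $j\ge1$ and a point of $D$, and let $r=\sqrt x$. By (10), $\ell_k^+\le1$, $\ell_k^+\le2m_kr$, and $\ell_k^+=0$ if $m_kr\ge2$. Let $\kappa$ be the largest index $k\ge j$ with $m_kr<2$; if there is none, all $\ell_k^+$ with $k\ge j$ vanish. The term $\ell_\kappa^+$ is $\le1$, and the terms with $k>\kappa$ vanish. For $j\le k<\kappa$ we have $r<2/m_\kappa$, so $\ell_k^+\le4m_k/m_\kappa$. Since $m_{k-1}/m_k=10^{-(2k-1)}$, which is $\le10^{-3}$ for $k\ge2$, these terms sum to at most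
$$\frac{4\cdot10^{-(2\kappa-1)}}{1-10^{-3}}\le5\cdot10^{-(2j+1)},$$
because $\kappa\ge j+1$ if there is any such term. Finally $\sum_{k\ge j}\frac{\log2}{N_k}=\frac{\log2}{100}2^{1-j}\le0.007\cdot2^{1-j}$. Hence
$$\sum_{k\ge j}\Big(\ell_k^++\tfrac{\log2}{N_k}\Big)\le1+\epsilon_j,\qquad\epsilon_j=5\cdot10^{-(2j+1)}+0.007\cdot2^{1-j}\to0,\qquad\epsilon_1=0.012<\tfrac1{50}. \tag{12}$$

**Step 2: convergence away from the origin.** Let $c>0$. On $\{x\ge c\}$ we have $y<1$, so if $m_k\ge3/c$, then $\ell_k\le2m_k-cm_k^2\le-m_k$. Thus $|F_k-1|\le e^{-N_km_k}\le\frac12$, and from $|\log|1-\zeta||\le-\log(1-|\zeta|)\le2|\zeta|$ for $|\zeta|\le\frac12$ we get $|a_k|\le2e^{-m_k}<\lambda_k$. So $S_k=a_k$ and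
$$|S_k|\le2e^{-m_k}\quad\text{on }\{x\ge c\}\text{ if }m_k\ge3/c. \tag{13}$$
Hence $\sum S_k$ converges uniformly on each $\{x\ge c\}$.

**Step 3: definition and basic properties.** Define
$$u=-\tfrac{11}{10}+\sum_{k\ge1}S_k. \tag{14}$$
Each $S_k$ is continuous psh, and every compact subset of $\Omega$ lies in some $\{x\ge c\}$, so $u$ is continuous psh. By (11) and (12) with $j=1$, $u\le-1.1+1.012<0$. On $\{x\ge c\}$, $u$ is bounded below: finitely many terms are $\ge-\lambda_k$, and the others are controlled by (13). So $u$ is locally bounded and $u\in\mathcal E(\Omega)$. Finally, estimating all terms but the $k$-th by (11) and (12),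
$$u\le-\tfrac{11}{10}+S_k+1+\tfrac1{50}\le S_k=\max(a_k,-\lambda_k)\qquad\text{for every }k. \tag{15}$$

As a check against (3), $u$ must be unbounded below. At $w=(e^x,1)$, so $y=0$, we have $a_k=\frac1{N_k}\log(1-e^{-N_km_k^2x})\to-\infty$ as $x\to0^+$, so $S_k\to-k$ there, and (15) gives $\limsup_{x\to0^+}u\le-k$ for every $k$. So $u\to-\infty$ along this path.

## 8. The lower bound $g_u\ge K$

We construct competitors for $P(u+C,0)$ that are nearly $K$ away from the origin and are a tail of the series near the origin. The tail differs from $u$ only by finitely many *bounded-below* terms, which $C$ absorbs.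

**Step 1: approximate $K$ by functions that are close to $-1$ near the origin.** For $R>0$ let
$$k_R=\max_{|m|\le R}(2my-m^2x)\quad(m\in\mathbb R),\qquad K_R=-1+\max(x,k_R).$$
As a maximum of linear functions $k_R$ is convex; $m=0$ gives $k_R\ge0$; the maximum over all real $m$ is $y^2/x$, attained at $m=y/x$. So $0\le k_R\le y^2/x$ with $k_R=y^2/x$ where $|y|/x\le R$. Hence $K_R\le K<0$ and $K_R\to K$ pointwise as $R\to\infty$.

**Step 2: glue.** Fix $R$ and $\delta\in(0,1)$, and let $\tau\in(0,1)$ be any number with $\max(\tau,2R\sqrt\tau)\le\delta$. On $\{x\le\tau\}$ we have $x\le\delta$ and $k_R\le2R|y|\le2R\sqrt\tau\le\delta$, so $K_R\le-1+\delta$. By (12) and (13) choose $j$ with $\epsilon_j\le\delta$ and $\sum_{k\ge j}|S_k|\le\delta$ on $\{x\ge\tau/2\}$. Put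
$$\varphi_1=K_R-4\delta,\qquad\varphi_2=-1-\delta+\sum_{k\ge j}S_k.$$
By (11) and (12), $\varphi_2\le-1-\delta+1+\epsilon_j\le0$. On $\{\tau/2\le x\le\tau\}$,
$$\varphi_1\le-1-3\delta<-1-2\delta\le\varphi_2 .$$
Hence the formula
$$\Phi=\varphi_2\ \text{ on }\{x<\tau\},\qquad\Phi=\max(\varphi_1,\varphi_2)\ \text{ on }\{x>\tau/2\}$$
is consistent on the overlap and defines a non-positive psh function on $\Omega$.

**Step 3: $\Phi$ is a competitor.** On $\{x<\tau\}$,
$$u-\Phi=-\tfrac1{10}+\delta+\sum_{k<j}S_k\ge-\tfrac1{10}-\sum_{k<j}\lambda_k .$$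
On $\{x>\tau/2\}$, $\Phi\le0$ and $u$ is bounded below. So $\Phi\le u+C$ for some $C\geq 0$, hence $\Phi\le P(u+C,0)\le g_u$, and $g_u\ge K_R-4\delta$ on $\{x>\tau\}$. For given $R,\delta$, $\tau$ may be taken arbitrarily small, so $g_u\ge K_R-4\delta$ on $\Omega$. Let $\delta\to0$ and $R\to\infty$: $g_u\ge K$. $\square$

## 9. Division by $F_k$ and the upper bound $g_u\le K$

Let $D'=D$ or $D'=D\cap\{y>0\}$. Both are open and convex. Let $\Omega'\subset\Omega$ be the Reinhardt domain over $D'$. The half domain and the constant $b$ below are needed only for part 2 of Theorem 1.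

**Lemma 2.** Let $b,C\ge0$, $\varphi\in\mathcal{PSH}(\Omega')$, with $\varphi\le u+C$ and $\varphi\le-b$ on $\Omega'$. If $q\in D'$, $0<s<1$ and $q/s\in D'$, then $\varphi\le-b-(1-s)$ over $q$.

*Proof.* Fix $\theta\in(0,\frac13]$ and put $L=b+1$. For $k$ large write $m,N,\lambda,\ell,F,a$ for $m_k,\dots,a_k$, and let
$$\varepsilon=\frac{C+L+2}{\lambda}<1 .$$

**Step 1: divide by almost all of the divisor.** We want a psh function on all of $\Omega'$ that equals $\varphi-(1-\varepsilon)a$ wherever this is not very negative. On $\{a>-\lambda\}$ we have $F\ne0$, so $a$ is pluriharmonic and $\chi=\varphi-(1-\varepsilon)a$ is psh. By (15), $\varphi\le\max(a,-\lambda)+C=a+C$ there. So on $\{-\lambda<a<-\lambda+1\}$,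
$$\chi\le C+\varepsilon a\le C+\varepsilon-\varepsilon\lambda=\varepsilon-L-2\le-L-1 .$$
Therefore
$$\hat\chi=\max(\chi,-L)\ \text{ on }\{a>-\lambda\},\qquad\hat\chi=-L\ \text{ on }\{a<-\lambda+1\}$$
is consistent on the overlap of these two open sets, which cover $\Omega'$. So $\hat\chi$ is psh on $\Omega'$. This is where the $\varepsilon$ is used: subtracting all of $a$ would only give $\chi\le C$ near the cut.

**Step 2: pass to a convex function.** Let $X(p)$ be the maximum of $\hat\chi$ over the torus over $p\in D'$. As a function on $\Omega'$ it is the maximum of the psh functions $w\mapsto\hat\chi(e^{i\alpha}w_1,e^{i\beta}w_2)$. It is usc: if $w^{(i)}\to w$, pick maximizing rotations and pass to a convergent subsequence. So it is psh. It is rotation-invariant and finite, since $\hat\chi\ge-L$. Hence $X$ is convex on $D'$.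

**Step 3: bound $X$ off the kink $\{\ell=0\}$.** If $\ell\ge\theta$, then $|F|\ge e^{N\ell}-1\ge e^{N\ell}(1-e^{-N\theta})$; if $\ell\le-\theta$, then $|F|\ge1-e^{-N\theta}$. So where $|\ell|\ge\theta$,
$$a\ge\ell^+-\eta,\qquad\eta=-\tfrac1N\log(1-e^{-N\theta})\to0\quad(k\to\infty).$$
In particular $a>-\lambda$ there for $k$ large, and $\varphi\le-b$ gives $\chi\le-b-(1-\varepsilon)\ell^++\eta$. Since $\ell\le1$ by (10), also $-L=-b-1\le-b-(1-\varepsilon)\ell^+$. Thus
$$X\le-b-(1-\varepsilon)\ell^++\eta\quad\text{on }D'\cap\{|\ell|\ge\theta\}. \tag{16}$$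

**Step 4: use convexity between a point near the origin and a point near $q/s$.** Let $e_k=\big(m^{-2},(1-\theta)m^{-1}\big)$. Then $(1-\theta)^2m^{-2}<m^{-2}<1$ and the second coordinate is positive, so $e_k\in D'$; and $\ell(e_k)=2(1-\theta)-1=1-2\theta\ge\theta$. By (16),
$$X(e_k)\le-b-(1-\varepsilon)(1-2\theta)+\eta .$$
Define $q_k'$ by $q=(1-s)e_k+sq_k'$. As $e_k\to0$, $q_k'\to q/s\in D'$. So for $k$ large $q_k'\in D'$, with first coordinate bounded below by a positive constant, and $\ell_k(q_k')=2m_ky'-m_k^2x'\le-\theta$. By (16), $X(q_k')\le-b+\eta$. Convexity gives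
$$X(q)\le(1-s)X(e_k)+sX(q_k')\le-b-(1-s)(1-\varepsilon)(1-2\theta)+\eta .$$

**Step 5: return from $X$ to $\varphi$.** For $k$ large also $\ell_k(q)\le-\theta$, so over $q$ we have $a>-\lambda$ and, by (11), $a\le\frac{\log2}{N}$. Hence over $q$
$$\varphi=\chi+(1-\varepsilon)a\le X(q)+\tfrac{\log2}{N_k}\le-b-(1-s)(1-\varepsilon)(1-2\theta)+\eta+\tfrac{\log2}{N_k}.$$
Let $k\to\infty$, so that $\varepsilon,\eta,1/N_k\to0$, and then $\theta\to0$. $\square$

**Proof that $g_u\le K$.** Apply Lemma 2 with $\varphi=P(u+C,0)$, $b=0$, $D'=D$. By (9), for $q\in D$ and $1+K(q)<s<1$ we have $q/s\in D$, so $\varphi\le-(1-s)$ over $q$. Letting $s\downarrow1+K(q)$,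
$$P(u+C,0)\le K\qquad\text{for all }C\ge0 .$$
As $K$ is continuous, the regularized limit also satisfies $g_u\le K$. With Section 8, $g_u=K$. $\square$

*A consistency check.* We know $P[u](K)=K$ from Proposition 2, so the ceiling $K$ must not be pushed down further. Indeed, run Step 3 with the ceiling $\varphi\le K$ instead of $\varphi\le-b$. For $k$ large $K(e_k)=-1+(1-\theta)^2$, and $K(e_k)-\ell(e_k)=-1+(1-\theta)^2-(1-2\theta)=-1+\theta^2$. So the resulting bound at $e_k$ is again about $-1$, which is already the vertex value of $K$. A ceiling that is *flat* near the origin, in contrast, is pushed down by $1$ there, and this is what separates $u$ from $u\circ\sigma$ below.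

## 10. Proof of Theorem 1

The functions $u$, $u\circ\sigma$, $K$ and $0$ are locally bounded, so they lie in $\mathcal E(\Omega)$.

**Part 1: "only if" fails.** By Proposition 2, $u\sim g_u=K$. Since $K+1\ge0$, $P(K+1,0)=0$, so $g_K=0\ne K=g_u$. In particular $g_{g_u}\neq g_u$.

**Part 3: transitivity fails.** We have $P[K](0)=g_K=0$, and $P(0+C,K)=K$ for $C\ge0$ gives $P[0](K)=K$. So $K\sim0$ by Proposition 1. With Part 1, $u\sim K\sim0$. But $P[u](0)=K\ne0$, so $u\not\sim0$ by Proposition 1.

**Part 2: "if" fails.** Put $u_1=u\circ\sigma$. The plan is to show that $P[u](u_1)$ lies strictly below $u_1$ somewhere on $\{y>0\}$: there $u_1$ has an almost flat ceiling, the points $e_k$ of Lemma 2 lie there, and the torus means of $u_1$ stay close to that ceiling.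

*Equal residuals.* Since $\sigma$ is an automorphism of $\Omega$, $g_{u_1}=g_u\circ\sigma=K\circ\sigma=K$.

*The ceiling.* On $\{y>0\}$, $\ell_k\circ\sigma=-2m_ky-m_k^2x<0$. So by (11)
$$u_1\le-1.1+\sum_{k\ge1}\tfrac{\log2}{N_k}=-1.1+\tfrac{\log2}{100}\le-1.09\quad\text{on }\{y>0\}.$$

*Pushing down.* Let $\varphi=P(u+C,u_1)$, $C\ge0$, restricted to the Reinhardt domain over $D'=D\cap\{y>0\}$. There $\varphi\le u+C$ and $\varphi\le u_1\le-1.09$. For $q\in D'$, $q/s\in D'$ if and only if $q/s\in D$. So Lemma 2 with $b=1.09$, together with (9) and $s\downarrow1+K(q)$, gives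
$$P(u+C,u_1)\le-1.09+K\quad\text{on }\{y>0\},\ \text{for all }C\ge0 .$$
As $K$ is continuous and $\{y>0\}$ is open, $P[u](u_1)\le-1.09+K$ on $\{y>0\}$. At $q=(\frac12,\frac14)\in D$ we have $y^2/x=\frac18$, so $K=-1+\frac12=-\frac12$, and $P[u](u_1)\le-1.59$ over $q$.

*Torus means of $u_1$.* On the torus over $q$ the monomial in $F_k\circ\sigma$ is uniformly distributed on the circle of radius $e^{N_k\ell_k\circ\sigma(q)}$. So by Jensen's formula the torus mean of $a_k\circ\sigma$ is $(\ell_k\circ\sigma)^+(q)=0$. Since $S_k\circ\sigma\ge a_k\circ\sigma$, the mean of $S_k\circ\sigma$ is $\ge0$. By uniform convergence of the series on this torus, the mean of $u_1$ is $\ge-1.1$. As $-1.1>-1.59$, $P[u](u_1)\ne u_1$, and $u\not\sim u_1$ by Proposition 1.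

**Dimensions $n\ge3$.** Let $\Omega_n=\Omega\times\mathbb D^{n-2}$, which is bounded and hyperconvex (take the maximum of $\max(y^2-x,x-1)$ and the functions $|\zeta_i|^2-1$), and let $\pi:\Omega_n\to\Omega$ be the projection. The aim is
$$P_{\Omega_n}(f\circ\pi,h\circ\pi)=P_\Omega(f,h)\circ\pi . \tag{17}$$
For "$\ge$": if $w$ competes on $\Omega$, then $w\circ\pi$ competes on $\Omega_n$, and usc regularization commutes with composition with $\pi$ because $\pi$ is an open map. For "$\le$": if $\omega\in\mathcal{PSH}(\Omega_n)$ and $\omega\le\min(f,h)\circ\pi$, each slice $\omega(\cdot,\zeta)$ is psh or $\equiv-\infty$ and is $\le\min(f,h)$, hence $\le P_\Omega(f,h)$; so the supremum of all $\omega$ is $\le P_\Omega(f,h)\circ\pi$, which is usc. Letting $C\to\infty$ in (17), $P[u\circ\pi](v\circ\pi)=P[u](v)\circ\pi$, and in particular $g_{u\circ\pi}=g_u\circ\pi$. By Proposition 1, $u\circ\pi\sim v\circ\pi$ on $\Omega_n$ if and only if $u\sim v$ on $\Omega$. So all assertions hold for $u\circ\pi$, $K\circ\pi$, $u\circ\sigma\circ\pi$, which are continuous, locally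 bounded and so in $\mathcal E(\Omega_n)$. This proves Theorem 1. $\blacksquare$

## 11. Dimension one: sweeping gives subharmonic errors

It remains to prove that $\sim$ is transitive when $n=1$. By Proposition 1 it suffices to prove (8) for negative subharmonic functions on a bounded domain $\Omega\subset\mathbb C$: applied to $u\sim v\sim w$ in both orders, (8) gives $P[u](w)=w$ and $P[w](u)=u$. As seen in Section 5, what is needed is to replace convergence of $P(u+C,v)$ to $v$ by convergence with a subharmonic error.

**Lemma 3.** ($n=1$.) If $P[u](v)=v$, there are subharmonic $q_i\le0$ and $C_i>0$ with $v+q_i\le u+C_i$ and $q_i\to0$ in $L^1_{loc}$.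

**Lemma 3 implies (8).** Take $(q_i,C_i)$ for the pair $(u,v)$ and $(q_i',C_i')$ for $(v,w)$. Then
$$w+q_i'+q_i\le v+q_i+C_i'\le u+C_i+C_i',\qquad w+q_i'+q_i\le w,$$
so $P[u](w)\ge w+q_i+q_i'$. The right side tends to $w$ in $L^1_{loc}$, hence a.e. along a subsequence. So $P[u](w)\ge w$ a.e., hence everywhere, and $P[u](w)=w$. $\square$

This deduction never used $n=1$. So on the two-dimensional $\Omega$ of Theorem 1 the conclusion of Lemma 3 must fail for the pair $(u,K)$: for the pair $(K,0)$ it holds trivially with $q_i=0$, $C_i=1$, and (8) fails for $u,K,0$.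

**Facts on reductions.** For $s\ge0$ superharmonic on $\Omega$ and $A\subset\Omega$, $\hat R^A_s$ is the lower semicontinuous (lsc) regularization of the infimum of all superharmonic $f\ge0$ with $f\ge s$ on $A$. "q.e." means off a polar set; polar sets have measure zero. $G\mu$ is the Green potential of $\mu$. Example: in $\mathbb D$ with $s=1$ and $A=\{|z|\le\rho\}$, $0<\rho<1$, we get $\hat R_s^A=\min\big(1,\frac{\log|z|}{\log\rho}\big)$. Indeed this function competes, and any competitor $f$ is $\ge1$ on $A$ and, by the minimum principle, $\ge\frac{\log|z|}{\log\rho}$ on $\rho<|z|<1$. The following facts are standard; see Armitage–Gardiner, *Classical Potential Theory*, or Doob, *Classical Potential Theory and Its Probabilistic Counterpart*.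

* (a) $\hat R^A_s$ is superharmonic, $0\le\hat R^A_s\le s$, and $\hat R^A_s=s$ q.e. on $A$. It is increasing in $A$ and in $s|_A$, and $\hat R^A_{cs}=c\hat R^A_s$ for $c>0$.
* (b) If $f\ge0$ is superharmonic and $f\ge s$ q.e. on $A$, then $f\ge\hat R^A_s$.
* (c) If $m_B$ is Lebesgue measure on a closed disc $B\subset\Omega$, there is a measure $m_B^A$ that charges no polar set and satisfies $\int\hat R^A_s\,dm_B=\int s\,dm_B^A$ for all superharmonic $s\ge0$.
* (d) The lsc regularization of a decreasing limit of positive superharmonic functions is superharmonic and equals the limit q.e.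

Here is why (c) holds. The function $\hat R^A_{Gm_B}\le Gm_B$ is superharmonic and below a potential, so it is a potential $Gm_B^A$; as $Gm_B$ is bounded, $m_B^A$ has bounded potential and charges no polar set. For $s=G\mu$, the symmetry $\int\hat R^A_{G\mu}\,dm_B=\int\hat R^A_{Gm_B}\,d\mu$ and the symmetry of $G$ give $\int\hat R^A_{s}\,dm_B=\int Gm_B^A\,d\mu=\int s\,dm_B^A$. A general $s$ is the limit of an increasing sequence of potentials $s_i$. The limit $f$ of the increasing sequence $\hat R^A_{s_i}$ is superharmonic and $\le\hat R_s^A$, and $f\ge s$ q.e. on $A$ since $f\ge s_i$ q.e. on $A$ for each $i$; so $f=\hat R^A_s$ by (b), and monotone convergence gives (c).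

*Proof of Lemma 3.* Put $t=-v$ and $t_j=-P(u+j,v)$, for $j\ge1$. These are superharmonic and $\ge0$; $t_j\ge t$ is decreasing in $j$, and $t_j\to t$ a.e. because $P[u](v)=v$. Fix $\varepsilon\in(0,1)$.

**Step 1: isolate where $t_j$ is still too large, and sweep onto it.** Let
$$A_j=\{t<\infty,\ t_j\ge(1+\varepsilon)t\},\qquad T_j=\hat R^{A_j}_{t_j}.$$
The sets $A_j$ and the functions $t_j$ decrease with $j$, so $T_j$ decreases. Let $T$ be the lsc regularization of $\lim T_j$. By (d) it is superharmonic and $T=\lim T_j$ q.e. As $T_j\le t_j\to t$ a.e., $T\le t$ a.e., hence everywhere. The goal is $T=0$.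

**Step 2: $\hat R_T^{A_i}=T$ for every $i$.** This says that $T$ is carried by every $A_i$. Let $j\ge i$ and $f=\hat R^{A_i}_{T_j}$. By (a), $f=T_j$ q.e. on $A_i\supset A_j$ and $T_j=t_j$ q.e. on $A_j$. So $f\ge t_j$ q.e. on $A_j$, and $f\ge T_j$ by (b). Since $f\le T_j$, we have $\hat R^{A_i}_{T_j}=T_j$. Now let $B\subset\Omega$ be a closed disc. The measure $m_B^{A_i}$ charges no polar set, so $T_j\to T$ a.e. for it, and the functions $T_j$, $j\ge i$, are dominated by $T_i$ with $\int T_i\,dm_B^{A_i}=\int\hat R_{T_i}^{A_i}\,dm_B\le\int T_i\,dm_B<\infty$. By (c) and dominated convergence,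
$$\int\hat R^{A_i}_T\,dm_B=\int T\,dm_B^{A_i}=\lim_j\int T_j\,dm_B^{A_i}=\lim_j\int\hat R^{A_i}_{T_j}\,dm_B=\lim_j\int T_j\,dm_B=\int T\,dm_B .$$
As $\hat R^{A_i}_T\le T$, the two agree a.e. on $B$; $B$ is arbitrary, so they agree a.e. and hence everywhere.

**Step 3: $T=0$.** The factor $1+\varepsilon$ now works against $T$. From $T\le t$ and Step 2, $T=\hat R^{A_i}_T\le\hat R^{A_i}_t$. Since $t_i\ge(1+\varepsilon)t$ on $A_i$,
$$T_i=\hat R^{A_i}_{t_i}\ge(1+\varepsilon)\hat R^{A_i}_t\ge(1+\varepsilon)T .$$
Let $i\to\infty$: $T\ge(1+\varepsilon)T$ a.e. As $T$ is finite a.e., $T=0$. So $T_j\to0$ a.e., decreasingly, and $T_1\in L^1_{loc}$; hence $T_j\to0$ in $L^1_{loc}$.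

**Step 4: read off the error.** We claim
$$t_j\le(1+\varepsilon)t+T_j .$$
It holds q.e. on $A_j$, where $T_j=t_j$, and off $A_j\cup\{t=\infty\}$ by definition of $A_j$. So it holds a.e., hence everywhere, both sides being superharmonic. In terms of $v$,
$$v+q\le P(u+j,v)\le u+j,\qquad q=\varepsilon v-T_j,$$
and $q$ is subharmonic and $\le0$. For $\varepsilon=2^{-i}$ choose $j=j_i$ so large that the corresponding $T_{j}$ is within $2^{-i}$ of $0$ in a metric defining $L^1_{loc}$. The resulting $q_i$ tend to $0$ in $L^1_{loc}$; put $C_i=j_i$. $\square$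

**End of the proof of Theorem 2.** By Lemma 3, (8) holds for $n=1$, so $\sim$ is transitive on $\mathcal E(\Omega)$ for every bounded hyperconvex $\Omega\subset\mathbb C$. By the equivalence proved in Section 5, (1) holds for $n=1$. $\blacksquare$
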